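\title{Inhomogeneous approximation by a matrix with finite uniform exponent: the Hausdorff dimension of the well approximable targets}

\begin{abstract}
Let $A$ be a real $n\times m$ matrix such that $A\mathbb{Z}^m+\mathbb{Z}^n$ is dense in $\mathbb{R}^n$, and let $\delta_A(v)$ be the Hausdorff dimension of the set of $\beta\in\mathbb{R}^n$ that are approximable modulo $\mathbb{Z}^n$ by the points $Aq$, $q\in\mathbb{Z}^m$, with exponent at least $v$. One always has $\delta_A(v)\le m/v$. We ask whether equality holds for all $v$ that are large in terms of the uniform exponent $\hat\omega(A)$, when this exponent is finite. The answer is yes for $m=1$ and no for every $m\ge2$ and $n\ge1$: for each finite $w>m/\min(n,m-1)$ we construct $A$ with $\hat\omega(A)=w$ and $\delta_A(v)\le\kappa/v$ for all $v>0$, where $\kappa<m$. The threshold is exact: if $\hat\omega(A)\le m/\min(n,m-1)$, then $\delta_A(v)=m/v$ for $v\ge4m^2$. For $n=1$ we also find the best lower bound for $\delta_A(v)$ in terms of $\hat\omega(A)$.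
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Exponents of approximation}

Fix integers $m,n\ge1$ and a real $n\times m$ matrix $A$. For a vector $x$, let $|x|$ be its sup norm and $\|x\|$ its sup-norm distance to the nearest integer point. For a matrix $B$, let $|B|$ be the largest absolute value of an entry, so that $|Bx|\le l\,|B|\,|x|$ if $B$ has $l$ columns. We call $A$ \emph{dense} if the subgroup
\[
\Gamma=A\mathbb{Z}^m+\mathbb{Z}^n
\]
is dense in $\mathbb{R}^n$. By Kronecker's theorem this means that no non-zero $y\in\mathbb{Z}^n$ has ${}^tAy\in\mathbb{Z}^m$. Unless the contrary is said, $A$ is assumed to be dense. Then every target $\beta\in\mathbb{R}^n$ is approximated modulo $\mathbb{Z}^n$ by points $Aq$, and we measure how fast.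

The \emph{inhomogeneous exponent} $\omega(A,\beta)$ is the supremum of the real numbers $\omega$ for which
\[
\|Aq-\beta\|\le|q|^{-\omega}
\]
has infinitely many solutions $q\in\mathbb{Z}^m$. For a real $k\times l$ matrix $B$, the \emph{uniform exponent} $\hat\omega(B)$ is the supremum, possibly infinite, of the real numbers $\omega$ such that for \emph{every} sufficiently large real $Q$ there is a non-zero $q\in\mathbb{Z}^l$ with
\[
|q|\le Q\qquad\text{and}\qquad\|Bq\|\le Q^{-\omega}.
\]
Dirichlet's box principle gives $\hat\omega(B)\ge l/k$; thus $\hat\omega(A)\ge m/n$ and $\hat\omega({}^tA)\ge n/m$. It is known that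
\begin{equation}\label{eq:known}
\omega(A,\beta)\ge\frac1{\hat\omega({}^tA)}\qquad\text{for every }\beta\in\mathbb{R}^n,
\end{equation}
with equality for Lebesgue-almost every $\beta$. We use only the inequality, and we recall a proof of it in Section~\ref{sec:transfer}. For $v\ge0$ put
\[
\mathcal{B}_v=\mathcal{B}_v(A)=\{\beta\in\mathbb{R}^n:\omega(A,\beta)\ge v\},\qquad \delta_A(v)=\dim_{\mathrm H}\mathcal{B}_v .
\]
So $\mathcal{B}_v=\mathbb{R}^n$ for $v\le1/\hat\omega({}^tA)$, while $\mathcal{B}_v$ is a null set for larger $v$, and the Hausdorff dimension $\delta_A(v)$ is the natural measure of its size. The set $\mathcal{B}_v$ is $\mathbb{Z}^n$-invariant, so we may work in the torus $\mathbb{T}^n=\mathbb{R}^n/\mathbb{Z}^n$ with the metric $\|x-y\|$; there $B(x,r)$ denotes the closed ball.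

\subsection{The expected dimension}

For every matrix $A$, dense or not,
\begin{equation}\label{eq:upper}
\delta_A(v)\le\frac mv\qquad(v>0).
\end{equation}
Indeed, let $0<v'<v$. Each $\beta\in\mathcal{B}_v$ lies in infinitely many of the balls $B(Aq,|q|^{-v'})$, $q\ne0$. There are $O(h^{m-1})$ points $q$ with $|q|=h$, so $\sum_{q\ne0}|q|^{-v's}<\infty$ for $s>m/v'$. Hence $\mathcal{H}^s(\mathcal{B}_v)=0$ for such $s$, and we let $v'\to v$.

This bound is wasteful when many of the balls nearly coincide. For example, let $m=2$, $n=1$, $A=(\alpha,0)$ with $\alpha$ irrational. Suppose $\|\alpha q_1-\beta\|\le|q|^{-v'}$ for infinitely many $q=(q_1,q_2)$. If only finitely many $q_1$ occur, then $\beta\in\Gamma$; otherwise $\|\alpha q_1-\beta\|\le|q_1|^{-v'}$ for infinitely many $q_1$. So $\mathcal{B}_v(A)\subset\mathcal{B}_v(\alpha)\cup\Gamma$ and $\delta_A(v)\le1/v<2/v$. Here $\hat\omega(A)=\infty$, because $A$ annihilates $(0,1)$.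

A finite uniform exponent excludes such coincidences. If $\hat\omega(A)<w<\infty$, then there are arbitrarily large $Q$ with
\begin{equation}\label{eq:sep}
\|Aq\|>Q^{-w}\qquad\text{for all }q\in\mathbb{Z}^m\text{ with }0<|q|\le Q .
\end{equation}
For such $Q$ the points $Aq$, $|q|\le Q/2$, are $Q^{-w}$-separated in $\mathbb{T}^n$. For $v>w$ we therefore have about $Q^m$ disjoint balls of radius $Q^{-v}$ at arbitrarily large scales $Q$, which is the number that a Cantor set of dimension $m/v$ requires. One is led to guess that \eqref{eq:upper} is an equality for large $v$. This is the problem, posed in \cite{Laurent}, that we study.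

\medskip
\noindent\textbf{Problem.} \emph{Assume that $A$ is dense and $\hat\omega(A)$ is finite. Is $\delta_A(v)=m/v$ for every $v$ that is sufficiently large in terms of $\hat\omega(A)$, with $m$ and $n$ regarded as fixed?}

\subsection{Results}

For $m\ge2$ put
\[
\rho=\min(n,m-1),\qquad\sigma=m-\rho,\qquad w^*(m,n)=\frac m\rho,
\]
and put $w^*(1,n)=\infty$. The answer to the Problem is negative for every $m\ge2$ and $n\ge1$.

\begin{theorem}\label{thm:counter}
Let $m\ge2$, $n\ge1$, $w^*(m,n)<w<\infty$, and $c=w-\sigma/\rho=w+1-m/\rho>1$. There is a dense $n\times m$ matrix $A$ with $\hat\omega(A)=w$ and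
\[
\delta_A(v)\le\frac\kappa v\quad\text{for all }v>0,\qquad\text{where}\quad\kappa=\rho+\frac\sigma c=\frac{\rho w}{w+1-m/\rho}<m .
\]
In particular $\delta_A(v)<m/v$ for every $v>0$, although $\hat\omega(A)$ is finite.
\end{theorem}

Up to the threshold $w^*(m,n)$, and in particular for all $A$ when $m=1$, the answer is positive.

\begin{theorem}\label{thm:positive}
Let $A$ be dense with $\hat\omega(A)\le w^*(m,n)$. Then $\delta_A(v)=m/v$ for all $v\ge4m^2$. Moreover, this holds for all $v\ge1$ if $m=1$, and for all $v\ge m/n$ if $\hat\omega(A)=m/n$.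
\end{theorem}

\begin{corollary}\label{cor:threshold}
Fix $m$, $n$ and a finite $w$. The assertion ``there is $v_0$ such that $\delta_A(v)=m/v$ for all $v\ge v_0$ and all dense $A$ with $\hat\omega(A)=w$'' holds if and only if $w\le w^*(m,n)$ (vacuously when no such $A$ exists).
\end{corollary}

\begin{proof}
If $w\le w^*(m,n)$, take $v_0=4m^2$ in Theorem~\ref{thm:positive}. If $w>w^*(m,n)$, the matrix of Theorem~\ref{thm:counter} violates the assertion for every $v_0$.
\end{proof}

For $n\le m-1$ the threshold $w^*=m/n$ is the least possible value of $\hat\omega(A)$; for $n\ge m\ge2$ it is $m/(m-1)>m/n$. The constant $\kappa$ tends to $m$ as $w\downarrow w^*$ and to $\rho$ as $w\to\infty$. For a single linear form it is best possible.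

\begin{theorem}\label{thm:row}
Let $n=1$, $m\ge2$, and let $A$ be dense with $\hat\omega(A)=w<\infty$. Then
\[
\delta_A(v)\ge\min\Bigl(1,\frac{w}{(w-m+1)v}\Bigr)\qquad\text{for all }v>0 .
\]
For every $w>m$, the matrices of Theorem~\ref{thm:counter} satisfy this with equality for all $v>0$.
\end{theorem}

Section~\ref{sec:example} shows for $m=2$, $n=1$ what is wrong with the guess. After recalling the standard tools (Section~\ref{sec:tools}) we prove Theorem~\ref{thm:counter} in Section~\ref{sec:counter}. The lower bounds come from two sources: a Cantor construction under a counting hypothesis (Section~\ref{sec:criterion}), which we verify for $m=1$ in Section~\ref{sec:column} and for $\hat\omega(A)\le m/(m-1)$ in Section~\ref{sec:range}; and the mass transference principle applied to \eqref{eq:known} (Section~\ref{sec:transfer}), which gives the case $\hat\omega(A)=m/n$ and, in Section~\ref{sec:row}, Theorem~\ref{thm:row}.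

\section{The mechanism for one form in two variables}\label{sec:example}

Separation at the scale $Q^{-w}$ says nothing about the distribution of the points $Aq$ at the scales between $Q^{-w}$ and $1$: separated points may all lie in one short interval. Let $M\ge3$ be an integer and consider the rational row
\[
A^\circ=(M^{-2},-M^{-3}),\qquad A^\circ q=\frac{Mq_1-q_2}{M^3}.
\]
It has three properties.

\medskip
\noindent\emph{(a) The exponent $3$ is reached at every scale and cannot be improved just below $M$.} For $1\le Q\le M$ the point $q=(0,1)$ has $\|A^\circ q\|=M^{-3}\le Q^{-3}$, and for $Q\ge M$ the point $q=(1,M)$ has $A^\circ q=0$. Conversely, let $0<|q|<M$. The integer $Mq_1-q_2$ is not zero, since otherwise $M$ divides $q_2$, so $q_2=0$ and $q_1=0$. Its absolute value is less than $M^2+M\le M^3/2$. Hence $\|A^\circ q\|\ge M^{-3}$.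

\medskip
\noindent\emph{(b) Clustering below $M^2$.} We have $|A^\circ q|\le2|q|M^{-2}$. So for small $\eta>0$ all the points $A^\circ q$ with $|q|\le M^{2-\eta}$ lie within $2M^{-\eta}$ of $0$.

\medskip
\noindent\emph{(c) Repetition above $M$.} For $|q|\le X$ with $X\ge1$, the integer $Mq_1-q_2$ takes at most $2(M+1)X+1\le3MX$ values. For $X$ much larger than $M$ this is far less than the number of points $q$, which is about $4X^2$.

\medskip
The ranges in (b) and (c) overlap, and this is what saves dimension. Let $1<Y<M^{2-\eta}$ and consider the $\beta$ with $\|A^\circ q-\beta\|\le|q|^{-v}$ for some $|q|\ge Y$. If $|q|\le M^{2-\eta}$, then by (b) $\beta$ lies in the single interval $\|\beta\|\le Y^{-v}+2M^{-\eta}$, whose radius is about $Y^{-v}$ when $M$ is huge compared with $Y$. If $X/2\le|q|<X$ with $X>M^{2-\eta}$, then by (c) $\beta$ lies in one of at most $3MX\le3X^{1+1/(2-\eta)}$ intervals of radius $(X/2)^{-v}$. The sum over dyadic $X$ of the $s$-th powers of the radii converges as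 soon as $vs>1+1/(2-\eta)$. As $\eta\to0$ this points to the dimension $\frac32/v$ instead of $2/v$.

The row $A^\circ$ is rational, so the step has to be repeated: we add to it $M_2^{-2}(1,-1/M_2)$ with $M_2$ enormous, and so on. At the second stage the single cluster of (b) becomes $D=M^3$ clusters around the points of $D^{-1}\mathbb{Z}$, and the vector $(1,M_2)$ is replaced by $D(1,M_2)$. Both changes are negligible if $D\le\log M_2$. The outcome (Remark~\ref{rem:explicit} and Section~\ref{sec:counter}) is that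
\[
A=\Bigl(\sum_{k\ge1}M_k^{-2},\ -\sum_{k\ge1}M_k^{-3}\Bigr),\qquad M_k\in\mathbb{Z},\quad M_k\ge\exp\bigl((M_1\cdots M_{k-1})^3\bigr),
\]
is dense, has $\hat\omega(A)=3$, and has $\delta_A(v)\le3/(2v)$; by Theorem~\ref{thm:row}, $\delta_A(v)=\min(1,3/(2v))$.

With a perturbation $M^{-c}(1,-1/M)$ the exponent in (a) is $c+1$, clustering lasts up to $M^c$, and repetition starts at $M$. The two ranges overlap exactly when $c>1$, that is, when the exponent exceeds $2=w^*(2,1)$. In general we perturb by $M^{-c}$ times a matrix of rank $\rho$ whose kernel, of dimension $\sigma=m-\rho$, is spanned by integer vectors of size $M$. We need $\rho\le n$ because there are $n$ rows, and $\rho\le m-1$ to have a kernel. The exponent in (a) becomes $c+\sigma/\rho$, the count in (c) becomes $M^\sigma X^\rho$, which equals $X^{\rho+\sigma/c}$ at $X=M^c$, and the condition $c>1$ becomes $w>m/\rho$. The largest admissible $\rho$ gives the lowest threshold.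

\section{Standard tools}\label{sec:tools}

\subsection{Hausdorff dimension}

We write $\mathcal{H}^s$ for the $s$-dimensional Hausdorff measure on $\mathbb{T}^n$, and $\limsup B_i$ for the set of points lying in infinitely many of the sets $B_i$.

\emph{Covering lemma.} If balls $B_i$ have radii $r_i$ with $\sum r_i^s<\infty$, then $\mathcal{H}^s(\limsup B_i)=0$.

\emph{Mass distribution principle.} If $\mu$ is a Borel probability measure with $\mu(B(y,r))\le Cr^t$ for all $y$ and all small $r$, then every set of positive outer $\mu$-measure has dimension at least $t$.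

\emph{Mass transference principle.} Let $x_i\in\mathbb{T}^n$, $r_i\to0$ and $0<s<n$. If $\limsup B(x_i,r_i^{s/n})$ has full Lebesgue measure, then $\mathcal{H}^s(\limsup B(x_i,r_i))=\mathcal{H}^s(\mathbb{T}^n)=\infty$. This is the case $X=\mathbb{T}^n$, $g(r)=r^n$, $f(r)=r^s$ of \cite[Theorem 3]{BV}.

\subsection{Geometry of numbers}

Let $\Lambda$ be a lattice of covolume $\det\Lambda$ in a Euclidean space of dimension $d$, and let $\mathcal{C}$ be a \emph{body}: a compact convex set, symmetric about $0$, with non-empty interior. The \emph{gauge} of $x$ is the least $\lambda\ge0$ with $x\in\lambda\mathcal{C}$. The $i$-th successive minimum $\lambda_i=\lambda_i(\mathcal{C},\Lambda)$ is the least $\lambda$ such that $\lambda\mathcal{C}$ contains $i$ linearly independent points of $\Lambda$. There are independent $v_1,\dots,v_d\in\Lambda$ of gauges $\lambda_1\le\dots\le\lambda_d$. A larger body has smaller minima.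

\emph{Minkowski's first theorem.} If $\operatorname{vol}\mathcal{C}\ge2^d\det\Lambda$, then $\mathcal{C}$ contains a non-zero point of $\Lambda$. A special case is the \emph{linear forms theorem}: if $\ell_1,\dots,\ell_d$ are linear forms on $\mathbb{R}^d$ of determinant $\Delta\ne0$ and $t_1\cdots t_d\ge|\Delta|\det\Lambda$, $t_i>0$, then some non-zero $x\in\Lambda$ has $|\ell_i(x)|\le t_i$ for all $i$.

\emph{Minkowski's second theorem.} $\dfrac{2^d}{d!}\det\Lambda\le\lambda_1\cdots\lambda_d\operatorname{vol}\mathcal{C}\le2^d\det\Lambda$.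

\emph{Mahler's duality.} Let $\Lambda^*=\{u:u\cdot x\in\mathbb{Z}\text{ for all }x\in\Lambda\}$ be the dual lattice and $\mathcal{C}^\circ=\{u:u\cdot x\le1\text{ for all }x\in\mathcal{C}\}$ the polar body. Then $\lambda_1(\mathcal{C},\Lambda)\,\lambda_d(\mathcal{C}^\circ,\Lambda^*)\le d!$.

\emph{Orthogonal lattices.} If $V\subset\mathbb{R}^d$ is spanned by integer vectors, then $\mathbb{Z}^d\cap V$ and $\mathbb{Z}^d\cap V^\perp$ have the same covolume. (The orthogonal projection of $\mathbb{Z}^d$ to $V^\perp$ has covolume $1/\det(\mathbb{Z}^d\cap V)$, and its dual in $V^\perp$ is $\mathbb{Z}^d\cap V^\perp$.)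

\begin{lemma}\label{lem:count}
Let $k$ be the number of $i$ with $\lambda_i\le1$. Then $\#(\Lambda\cap\mathcal{C})\le(2k+2)^k\prod_{i\le k}\lambda_i^{-1}$.
\end{lemma}

\begin{proof}
If $k=0$, only $0$ is counted. Let $k\ge1$, let $W$ be the span of $v_1,\dots,v_k$, and let $\Lambda_W=\Lambda\cap W$. Every point of $\Lambda\cap\mathcal{C}$ lies in $W$, since a point outside $W$ would give $\lambda_{k+1}\le1$. Let $P=\sum_{i\le k}[0,1)v_i\subset k\mathcal{C}$ and $I=[\Lambda_W:\bigoplus\mathbb{Z}v_i]$. The translates $x+P$, $x\in\Lambda_W$, cover each point of $W$ exactly $I$ times, and $\operatorname{vol}P=I\det\Lambda_W$. The translates with $x\in\mathcal{C}$ lie in $(1+k)\mathcal{C}\cap W$. Hence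
\[
\#(\Lambda\cap\mathcal{C})\le\frac{I\operatorname{vol}((1+k)\mathcal{C}\cap W)}{\operatorname{vol}P}=(1+k)^k\,\frac{\operatorname{vol}(\mathcal{C}\cap W)}{\det\Lambda_W}.
\]
The minima of $\mathcal{C}\cap W$ with respect to $\Lambda_W$ are $\lambda_1,\dots,\lambda_k$, so by Minkowski's second theorem in $W$ the last quotient is at most $2^k\prod_{i\le k}\lambda_i^{-1}$.
\end{proof}

Approximation by $A$ is encoded in the lattice of covolume $1$ in $\mathbb{R}^d$, $d=m+n$,
\[
\Lambda_A=\{(q,Aq-p):q\in\mathbb{Z}^m,\ p\in\mathbb{Z}^n\},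
\]
and in the boxes $\mathcal{C}(a,b)=\{(x,z)\in\mathbb{R}^m\times\mathbb{R}^n:|x|\le a,\ |z|\le b\}$ of volume $2^da^mb^n$.

\section{The counterexample}\label{sec:counter}

In this section $m\ge2$, and $q=(q',q'')\in\mathbb{Z}^\rho\times\mathbb{Z}^\sigma$ denotes the splitting of $q\in\mathbb{Z}^m$.

\subsection{Rational matrices with a short kernel}

We need a substitute for the row $(1,-1/M)$ of Section~\ref{sec:example}: a rational $\rho\times m$ matrix $F$ whose kernel is spanned by integer vectors of size about $M$, and which is as badly approximable below height $M$ as the linear forms theorem permits, namely $|Fq|\gg M^{-\sigma/\rho}$. We start from a real matrix that is badly approximable at all heights and then move it slightly.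

\begin{lemma}\label{lem:bad}
For integers $\rho,\sigma\ge1$ there are a real $\rho\times\sigma$ matrix $\Theta$ and $\gamma\in(0,1)$ with
\[
|q'+\Theta q''|\ge\gamma|q''|^{-\sigma/\rho}\qquad\text{for all }q'\in\mathbb{Z}^\rho,\ 0\ne q''\in\mathbb{Z}^\sigma .
\]
\end{lemma}

\begin{proof}
Let $m=\rho+\sigma$ and let $\mathcal{F}$ be a totally real number field of degree $m$. (For a prime $p\equiv1\pmod{2m}$ the totally real field $\mathbb{Q}(\cos(2\pi/p))$ is cyclic of degree $(p-1)/2$, so it has a subfield of degree $m$.) Let $\tau_1,\dots,\tau_m$ be the embeddings of $\mathcal{F}$, let $\xi_1,\dots,\xi_m$ be an integral basis, and put $\ell_i(q)=\sum_jq_j\tau_i(\xi_j)$. The forms $\ell_i$ are linearly independent, because the discriminant is not zero, and $\prod_i|\ell_i(q)|\ge1$ for $0\ne q\in\mathbb{Z}^m$, because the product is the absolute norm of a non-zero algebraic integer. The coefficient matrix of $\ell_1,\dots,\ell_\rho$ has rank $\rho$. After renumbering the $\xi_j$ its first $\rho$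 columns form an invertible matrix $U$, and $(\ell_1,\dots,\ell_\rho)(q)=U(q'+\Theta q'')$ for a $\rho\times\sigma$ matrix $\Theta$.

Let $q''\ne0$. If $|q'+\Theta q''|\ge1$, the inequality holds for any $\gamma<1$. Otherwise $|q'|\le1+\sigma|\Theta||q''|$, so $|\ell_i(q)|\ll|q|\ll|q''|$ for all $i$, and
\[
|q'+\Theta q''|^\rho\gg\prod_{i\le\rho}|\ell_i(q)|\ge\prod_{i>\rho}|\ell_i(q)|^{-1}\gg|q''|^{-\sigma}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:F}
Let $1\le\rho\le m-1$ and $\sigma=m-\rho$. There is $K\ge2$ such that for each real $M\ge1$ there is a rational $\rho\times m$ matrix $F=(I_\rho\,|\,\Theta')$ with the following properties.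
\begin{itemize}
\item[(F1)] $|F|\le K$.
\item[(F2)] $bF$ is integral for some integer $b$ with $1\le b\le KM^\sigma$.
\item[(F3)] $\ker F$ contains $\sigma$ linearly independent integer vectors of norm at most $KM$.
\item[(F4)] $|Fq|\ge K^{-1}M^{-\sigma/\rho}$ for all $q\in\mathbb{Z}^m$ with $0<|q|\le M/K$.
\end{itemize}
\end{lemma}

\begin{proof}
Take $\Theta$ and $\gamma$ from Lemma~\ref{lem:bad}. We shall choose $\Theta'$ so that $F$ annihilates $\sigma$ good approximations to $\Theta$ of height about $M$. For $\Theta'$ to be close to $\Theta$, these approximations must be far from dependent, and Minkowski's second theorem provides this. The constants $K_1,K_2,K_3,c_1$ below depend only on $\Theta$, $\gamma$, $m$.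

The body $\mathcal{C}=\{|x'+\Theta x''|\le M^{-\sigma/\rho},\ |x''|\le M\}$ has volume $2^m$. Let $0\ne q\in\lambda\mathcal{C}\cap\mathbb{Z}^m$ with $\lambda<1$. Then $q''\ne0$, since otherwise $|q'|<1$, and so
\[
\gamma(\lambda M)^{-\sigma/\rho}\le\gamma|q''|^{-\sigma/\rho}\le|q'+\Theta q''|\le\lambda M^{-\sigma/\rho},
\]
that is, $\lambda^{m/\rho}\ge\gamma$. Hence $\lambda_1(\mathcal{C},\mathbb{Z}^m)\ge\gamma^{\rho/m}$. As $\lambda_1\cdots\lambda_m\le1$, we get $\lambda_m\le K_1:=\gamma^{-\rho(m-1)/m}$. So there are independent $z_1,\dots,z_m\in\mathbb{Z}^m$ with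
\[
|z_i'+\Theta z_i''|\le K_1M^{-\sigma/\rho},\qquad|z_i''|\le K_1M .
\]
The map $x\mapsto(M^{\sigma/\rho}(x'+\Theta x''),M^{-1}x'')$ has determinant $1$. So the matrix whose columns are the images of the $z_i$ has entries bounded by $K_1$ and determinant $\det(z_1\cdots z_m)$, a non-zero integer. Expand it along the last $\sigma$ rows: there are $\binom m\sigma$ terms, each the product of a $\sigma\times\sigma$ minor of the last rows and a complementary minor bounded by $\rho!K_1^\rho$. So one minor of the last rows is at least $c_1=(\binom m\sigma\rho!K_1^\rho)^{-1}$ in absolute value. After relabeling, $B=(z_1''\cdots z_\sigma'')$ satisfies $|\det B|\ge c_1M^\sigma$, and Cramer's rule gives $|B^{-1}|\le(\sigma-1)!(K_1M)^{\sigma-1}/(c_1M^\sigma)=K_2/M$.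

Put $B'=(z_1'\cdots z_\sigma')$, $\Theta'=-B'B^{-1}$ and $F=(I_\rho\,|\,\Theta')$. For $i\le\sigma$ we have $Fz_i=z_i'-B'B^{-1}z_i''=z_i'-B'e_i=0$ and $|z_i'|\le K_1+\sigma|\Theta|K_1M$; this gives (F3) for large $K$. The integer $b=|\det B|\le\sigma!K_1^\sigma M^\sigma$ makes $bB^{-1}$ integral; this gives (F2). The matrix $\Theta'-\Theta=-(B'+\Theta B)B^{-1}$ has entries bounded by $K_3M^{-\sigma/\rho-1}$ with $K_3=\sigma K_1K_2$; this gives (F1). Finally let $0<|q|\le M/K$. If $q''=0$, then $|Fq|=|q'|\ge1$. Otherwise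
\[
|Fq|\ge|q'+\Theta q''|-|(\Theta'-\Theta)q''|\ge\gamma\Bigl(\frac MK\Bigr)^{-\sigma/\rho}-\sigma K_3M^{-\sigma/\rho-1}\frac MK=M^{-\sigma/\rho}\Bigl(\gamma K^{\sigma/\rho}-\frac{\sigma K_3}K\Bigr),
\]
and the bracket is at least $1/K$ for large $K$.
\end{proof}

\begin{remark}\label{rem:explicit}
The construction below uses only (F1)--(F4), for integers $M\ge3$. When $\rho=1$ (that is, $n=1$ or $m=2$) one can take $K=2$ and $F=(1,M^{-1},\dots,M^{-\sigma})$. Indeed $b=M^\sigma$ is a denominator, the vectors $e_i-Me_{i+1}$ ($1\le i\le\sigma$) lie in the kernel, and for $0<|q|<M$ the integer $M^\sigma Fq=\sum_iq_iM^{m-i}$ is not zero: if it vanished, reduction modulo $M$ would give $q_m=0$, then $q_{m-1}=0$, and so on. The signs of the entries $M^{-i}$ may be changed; for $m=2$ the choice $F=(1,-1/M)$ and $c=2$ yields the matrix $A$ of Section~\ref{sec:example}.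
\end{remark}

\subsection{The construction}

Let $\rho=\min(n,m-1)$ and let $w$, $c$ be as in Theorem~\ref{thm:counter}. The matrix $F$ has $\rho\le n$ rows, and we must place them among the $n$ rows of $A$. To make $A$ dense, every row has to be perturbed infinitely often, so we rotate the placement. Let $\pi_k(i)\in\{1,\dots,n\}$ be defined by $\pi_k(i)\equiv k+i\pmod n$, and let $G_k$ be the $n\times\rho$ matrix with $G_ke_i=e_{\pi_k(i)}$. The indices $\pi_k(1),\dots,\pi_k(\rho)$ are distinct, so $|G_kx|=|x|$.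

Put $A_1=0$ and $D_1=1$. Given a rational matrix $A_k$ and an integer $D_k\ge1$ with $D_kA_k$ integral, choose an integer $M_k\ge e^{D_k}$, let $F_k$ and $b_k$ be given by Lemma~\ref{lem:F} with $M=M_k$, and set
\[
H_k=\lceil M_k^c\rceil,\qquad E_k=H_k^{-1}G_kF_k,\qquad A_{k+1}=A_k+E_k,\qquad D_{k+1}=D_kH_kb_k .
\]
Then $D_{k+1}A_{k+1}=H_kb_k(D_kA_k)+D_kG_k(b_kF_k)$ is integral. Since $c>1$,
\begin{equation}\label{eq:growth}
D_k\le\log M_k,\qquad D_{k+1}\ge D_kH_k\ge D_kM_k,\qquad M_{k+1}\ge e^{D_{k+1}}\ge e^{M_k}\ge2M_k .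
\end{equation}
Thus, for large $k$, any fixed power of $D_k$ is smaller than any fixed positive power of $M_k$, and any fixed power of $M_k$ is smaller than any fixed positive power of $M_{k+1}$; we use this repeatedly. By (F1), $|E_k|\le KM_k^{-c}$. So $A=\lim A_k$ exists, and summing a geometric series of ratio at most $1/2$ gives
\begin{equation}\label{eq:tail}
|A-A_k|\le2KM_k^{-c}\qquad(k\ge1).
\end{equation}
Let $z_{k,1},\dots,z_{k,\sigma}$ be the vectors of (F3) for $F_k$, and put $u_{k,i}=D_kz_{k,i}$ and $R_k=KD_kM_k$. Then $|u_{k,i}|\le R_k$, and since $E_kz_{k,i}=0$,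
\begin{equation}\label{eq:kernel}
A_{k+1}u_{k,i}=D_kA_kz_{k,i}\in\mathbb{Z}^n .
\end{equation}

\subsection{Density}

Suppose $0\ne y\in\mathbb{Z}^n$ and ${}^tAy\in\mathbb{Z}^m$. The first coordinate of ${}^tG_ky$ is $y_{\pi_k(1)}$, and $\pi_k(1)$ runs cyclically through $1,\dots,n$; so ${}^tG_ky\ne0$ for infinitely many $k$. Take such a $k$, large. Since $F_k=(I_\rho\,|\,\Theta')$, the first $\rho$ coordinates of ${}^tE_ky=H_k^{-1}\,{}^tF_k\,{}^tG_ky$ form the vector $H_k^{-1}\,{}^tG_ky$, so $|{}^tE_ky|\ge H_k^{-1}$. By \eqref{eq:tail}, $|{}^t(A-A_{k+1})y|\le2nK|y|M_{k+1}^{-c}<1/(2H_k)$. Hence ${}^t(A-A_k)y\ne0$. This vector lies in $D_k^{-1}\mathbb{Z}^m$, and its norm is at most $2nK|y|M_k^{-c}<1/D_k$. This is a contradiction, so $A$ is dense.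

\subsection{The uniform exponent}

\emph{Upper bound.} We test the definition at $Q=M_k/K$. Let $0<|q|\le M_k/K$ with $k$ large. By (F4) and $H_k\le2M_k^c$,
\[
|E_kq|=H_k^{-1}|F_kq|\ge(2K)^{-1}M_k^{-c-\sigma/\rho}=(2K)^{-1}M_k^{-w}.
\]
By \eqref{eq:tail}, $|(A-A_{k+1})q|\le2mM_{k+1}^{-c}M_k\le(4K)^{-1}M_k^{-w}$, so $|(A-A_k)q|\ge(4K)^{-1}M_k^{-w}$. On the other hand $|(A-A_k)q|\le2mM_k^{1-c}<1/(2D_k)$, because $c>1$. If $A_kq\in\mathbb{Z}^n$, then $\|Aq\|=|(A-A_k)q|$. If not, then $\|A_kq\|\ge1/D_k$ and $\|Aq\|\ge1/(2D_k)$. In both cases $\|Aq\|\ge(4K)^{-1}M_k^{-w}$. For $\omega>w$ this exceeds $(M_k/K)^{-\omega}$ when $k$ is large, so $\hat\omega(A)\le w$.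

\medskip
\emph{Lower bound.} Let $Q$ be large and let $k$ be such that $R_{k-1}\le Q<R_k$. The kernel vector of the previous stage is available and serves at the beginning of the range. It would be too weak near $Q=R_k$, where we use instead a Dirichlet approximation to $F_k$, multiplied by $D_k$.

Suppose first $Q\le D_k^2$, and take $q=u_{k-1,1}$. Then $0<|q|\le R_{k-1}\le Q$, and $R_{k-1}\le KD_k$ by \eqref{eq:growth}. By \eqref{eq:kernel}, \eqref{eq:tail} and $M_k\ge e^{D_k}$,
\[
\|Aq\|\le|(A-A_k)q|\le2mK^2D_ke^{-cD_k}\le D_k^{-2w}\le Q^{-w}.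
\]

Suppose next $Q>D_k^2$, and put $X=Q/((mK+1)D_k)$, which is at least $1$ for large $k$. The $m$ linear forms given by the coordinates of $F_kx$ and of $x''$ have determinant $1$. So there is $0\ne\tilde q\in\mathbb{Z}^m$ with $|\tilde q''|\le X$ and $|F_k\tilde q|\le X^{-\sigma/\rho}$, and then $|\tilde q'|\le1+\sigma KX\le(mK+1)X$. Put $q=D_k\tilde q$, so $0<|q|\le Q$ and $A_kq\in\mathbb{Z}^n$. Then
\[
\|Aq\|\le|E_kq|+|(A-A_{k+1})q|\le D_kM_k^{-c}X^{-\sigma/\rho}+2mKM_{k+1}^{-c}Q .
\]
Since $Q<R_k\le M_k^2$ and $M_{k+1}\ge e^{M_k}$, the second term is at most $M_k^{-2(w+1)}\le Q^{-w-1}$. For the first term let $\theta=c/(2w)$. If $Q\le M_k^\theta$, it is at most $D_kM_k^{-c}\le M_k^{-c/2}\le Q^{-w}$. If $Q>M_k^\theta$, then $D_k\le\log M_k\le\theta^{-1}\log Q$; as $M_k>Q/(KD_k)$, the first term is at most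
\[
D_k\Bigl(\frac{KD_k}Q\Bigr)^c\Bigl(\frac{(mK+1)D_k}Q\Bigr)^{\sigma/\rho}=O\bigl(D_k^{1+w}Q^{-w}\bigr)=O\bigl((\log Q)^{1+w}Q^{-w}\bigr).
\]
So for each $\omega<w$ and all large $Q$ there is $0<|q|\le Q$ with $\|Aq\|\le Q^{-\omega}$. Hence $\hat\omega(A)=w$.

\subsection{The dimension}

Let $v>v'>0$, $0<\eta<(c-1)/2$, let $J\ge1$ be an integer, and put
\[
Y_k=M_k^{c-\eta},\qquad\kappa_\eta=\rho+\sigma\,\frac{1+\eta}{c-\eta}.
\]
For large $k$ we have $D_k^J\le(\log M_k)^J<Y_k<H_k\le D_{k+1}^J$, so all large numbers lie in one of the intervals $[D_k^J,Y_k]$, the clustering ranges, or $[Y_k,D_{k+1}^J]$, the repetition ranges. The parameter $J$ is there because the $D_k^n$ clusters of stage $k$ are affordable only when covered by balls of radius a high negative power of $D_k$; up to $|q|=D_k^J$ we keep using the repetitions of stage $k-1$. Let $\beta\in\mathcal{B}_v$. Then $\|Aq-\beta\|\le|q|^{-v'}$ for infinitely many $q$, so there is such a $q$ in the clustering range for infinitely many $k$, or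 in the repetition range for infinitely many $k$.

\medskip
\emph{Clustering range.} Let $D_k^J\le|q|\le Y_k$. By \eqref{eq:tail}, $|Aq-A_kq|\le2mKM_k^{-\eta}\le D_k^{-Jv'}$ for large $k$, and $|q|^{-v'}\le D_k^{-Jv'}$. So $\beta$ lies within $2D_k^{-Jv'}$ of $D_k^{-1}\mathbb{Z}^n$, that is, in one of $D_k^n$ balls of $\mathbb{T}^n$. As $D_{k+1}\ge2D_k$, we have $\sum_kD_k^{n-Jv's}<\infty$ for $s>n/(Jv')$.

\medskip
\emph{Repetition range.} Let $Y_k\le|q|\le D_{k+1}^J$, and let $X$ be the power of $2$ with $X/2\le|q|<X$, so $Y_k<X\le2D_{k+1}^J$. For large $k$,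
\[
R_k\le M_k^{1+\eta}\le X^{(1+\eta)/(c-\eta)}\le X,
\]
where the last step uses $2\eta<c-1$; this is the overlap of the two ranges. Let $V$ be the real span of $u_i=u_{k,i}$, $i\le\sigma$. We reduce $q$ modulo the $u_i$: write the orthogonal projection of $q$ to $V$ as $\sum t_iu_i$ and put $q^*=q-\sum\lfloor t_i\rfloor u_i\in\mathbb{Z}^m$. The $V$-component of $q^*$ has Euclidean norm at most $\sigma\sqrt m\,R_k$, and its $V^\perp$-component, which is that of $q$, at most $\sqrt m\,X$. The unit cubes centered at the possible $q^*$ have disjoint interiors and lie in the product of a ball of radius $O(R_k)$ in $V$ and a ball of radius $O(X)$ in $V^\perp$. Since $\dim V=\sigma$ and $\dim V^\perp=\rho$, there are $O(R_k^\sigma X^\rho)=O(X^{\kappa_\eta})$ possible $q^*$. The vector $q-q^*$ is an integer combination of the $u_i$, of norm at most $|q|+|q^*|=O(X)$. By \eqref{eq:kernel} and \eqref{eq:tail},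
\[
\|Aq-Aq^*\|\le|(A-A_{k+1})(q-q^*)|=O(M_{k+1}^{-c}X)\le X^{-v'}
\]
for large $k$, because $M_{k+1}\ge e^{D_{k+1}}$ and $X\le2D_{k+1}^J$. So $\beta$ lies in one of $O(X^{\kappa_\eta})$ balls of radius $(2^{v'}+1)X^{-v'}$. If $\epsilon:=v's-\kappa_\eta>0$, the sum of the $s$-th powers of the radii over all dyadic $X>Y_k$ is $O(Y_k^{-\epsilon})$, which is summable over $k$.

\medskip
By the covering lemma, $\delta_A(v)\le\max(n/(Jv'),\kappa_\eta/v')$. Letting $J\to\infty$, $\eta\to0$ and $v'\to v$ gives $\delta_A(v)\le(\rho+\sigma/c)/v=\kappa/v$. Finally $\kappa<\rho+\sigma=m$ because $c>1$ and $\sigma\ge1$, and $\kappa=\rho(c+\sigma/\rho)/c=\rho w/c$. This proves Theorem~\ref{thm:counter}.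

\section{A counting criterion for the dimension $m/v$}\label{sec:criterion}

From now on $A$ is dense. For $Q,r>0$ let
\[
N_Q(r)=\#\{q\in\mathbb{Z}^m:|q|\le Q,\ \|Aq\|\le r\}.
\]
This homogeneous count controls the points near any target: for every $x\in\mathbb{T}^n$,
\begin{equation}\label{eq:diff}
\#\{|q|\le Q/2:\|Aq-x\|\le r\}\le N_Q(2r),
\end{equation}
since subtracting one of the counted points from all of them gives an injection. Density enters through equidistribution.

\begin{lemma}\label{lem:equi}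
For $x\in\mathbb{T}^n$ and $0<r<1/2$, $\#\{|q|\le Q:\|Aq-x\|\le r\}\sim(2r)^n(2Q)^m$ as $Q\to\infty$.
\end{lemma}

\begin{proof}
Let $0\ne y\in\mathbb{Z}^n$ and $\theta={}^tAy$. The mean of $e^{2\pi iy\cdot Aq}$ over $|q|\le Q$ is the product over $j$ of the means of $e^{2\pi i\theta_jq_j}$ over $|q_j|\le Q$. By density some $\theta_j$ is not an integer, and the corresponding mean is at most $|\sin\pi\theta_j|^{-1}/(2\lfloor Q\rfloor+1)$ in absolute value. So the mean tends to $0$. By Weyl's criterion the points $Aq$, $|q|\le Q$, equidistribute in $\mathbb{T}^n$, and the ball $B(x,r)$ has volume $(2r)^n$ and boundary of measure zero.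
\end{proof}

Equidistribution covers fixed radii and \eqref{eq:sep} covers radii below $Q^{-w}$. What a Cantor construction needs is a bound at all the radii in between, saying that the uniform measure on the points $Aq$, $|q|\le Q$, looks at least $(m/v)$-dimensional down to the radius $Q^{-v}$. This is the hypothesis \eqref{eq:H} below. It is what the row $A^\circ$ of Section~\ref{sec:example} lacks: for $Q=M/2$ and $r=1/M$ every $q$ is counted, while $Q^2r^{2/v}$ is smaller than $Q^2$ by a power of $M$.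

\begin{proposition}\label{prop:criterion}
Let $v>0$. Suppose that for every $\varepsilon\in(0,m)$ there are a constant $C=C(\varepsilon)$ and arbitrarily large $Q$ with
\begin{equation}\label{eq:H}
N_Q(r)\le C\bigl(Q^\varepsilon+Q^mr^{m/v}\bigr)\qquad(0<r\le1).
\end{equation}
Then $\delta_A(u)=m/u$ for all $u\ge v$.
\end{proposition}

\begin{proof}
As $r^{m/v}\le r^{m/u}$ for $r\le1$ and $u\ge v$, the hypothesis for $v$ implies it for $u$, so let $u=v$. Since $N_Q(r)=N_Q(1)$ for $r\ge1$, \eqref{eq:H} holds for all $r>0$. Dividing \eqref{eq:H} by $Q^m$ and letting $Q\to\infty$, Lemma~\ref{lem:equi} gives $2^m(2r)^n\le Cr^{m/v}$ for $r<1/2$; letting $r\to0$ we find $m/v\le n$. Fix $\varepsilon\in(0,m)$, put $s=(m-\varepsilon)/v$, and let $0<t<s$; so $t<s<m/v\le n$. By \eqref{eq:upper} it suffices to prove $\delta_A(v)\ge t$. The constants $C_i$ below do not depend on $k$.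

\medskip
\emph{The Cantor set and its measure.} We construct finite families $\mathfrak{B}_k$ of disjoint balls of radius $r_k$ in $\mathbb{T}^n$, with masses $\mu(B)$ of total $1$. Let $r_0=1/4$ and $\mathfrak{B}_0=\{B(0,1/4)\}$. Given $\mathfrak{B}_{k-1}$, choose $Q_k$ satisfying \eqref{eq:H}, so large in terms of $r_{k-1}$ and $\mathfrak{B}_{k-1}$ that the conditions (a)--(d) below hold, and put $r_k=Q_k^{-v}$. Condition (a) is $r_k<r_{k-1}/8$. For $B=B(x_B,r_{k-1})\in\mathfrak{B}_{k-1}$ let
\[
S_B=\{q\in\mathbb{Z}^m:|q|\le Q_k/2,\ \|Aq-x_B\|\le r_{k-1}/2\}.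
\]
By Lemma~\ref{lem:equi}, $|S_B|\sim Q_k^mr_{k-1}^n$; condition (b) is $|S_B|\ge\frac12Q_k^mr_{k-1}^n$ for all $B$. We want to share the mass of $B$ equally among the points of $S_B$, but the balls $B(Aq,r_k)$, $q\in S_B$, may overlap. So let $T_B\subset S_B$ be maximal with $\|Aq-Aq'\|>2r_k$ for distinct $q,q'\in T_B$. By maximality there is a map $\phi:S_B\to T_B$, the identity on $T_B$, with $\|Aq-A\phi(q)\|\le2r_k$. The children of $B$ are the balls $B(Aq,r_k)$, $q\in T_B$, with mass $\mu(B)|\phi^{-1}(q)|/|S_B|$. They are disjoint, they lie in $B$ by (a), and their masses add up to $\mu(B)$. Let $\mathfrak{B}_k$ be the family of all children. Since $r_k\to0$, the masses define a Borel probability measure $\mu$ on $\mathcal{K}=\bigcap_k\bigcup\mathfrak{B}_k$.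

\medskip
\emph{Mass of the balls of $\mathfrak{B}_k$.} By \eqref{eq:diff} and \eqref{eq:H}, $|\phi^{-1}(q)|\le N_{Q_k}(4r_k)\le C(Q_k^\varepsilon+4^{m/v})\le C_1Q_k^\varepsilon$. As $Q_k^{\varepsilon-m}=r_k^s$, each child has mass at most $2C_1r_k^sr_{k-1}^{-n}$; condition (c) is that this is at most $r_k^t$, which holds for large $Q_k$ because $s>t$. Together with $1\le4^nr_0^t$ we get $\mu(B)\le4^nr_k^t$ for all $B\in\mathfrak{B}_k$, $k\ge0$.

\medskip
\emph{Mass of an arbitrary ball.} Let $U=B(y,r)$ with $r<1/4$, and let $k\ge1$ be such that $r_k\le r<r_{k-1}$. If a ball $B(Aq,r_k)\in\mathfrak{B}_k$ meets $U$, every $q'\in\phi^{-1}(q)$ has $\|Aq'-y\|\le2r_k+r_k+r\le4r$. The fibers $\phi^{-1}(q)$ are pairwise disjoint, also for different parents $B$, since the sets $S_B$ are disjoint. By (b) and \eqref{eq:diff},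
\begin{equation}\label{eq:muU}
\mu(U)\le2\max_{B\in\mathfrak{B}_{k-1}}\mu(B)\cdot r_{k-1}^{-n}Q_k^{-m}N_{Q_k}(8r).
\end{equation}
The factor $r_{k-1}^{-n}$ is a loss that the gap $s-t$ absorbs only when $r$ is small. So let $r^*=r_{k-1}^{n/(s-t)}$. If $r\le r^*$, we use $\mu(B)\le1$, \eqref{eq:H}, $Q_k^{\varepsilon-m}=r_k^s\le r^s$ and $r^{m/v}\le r^s$:
\[
\mu(U)\le C_2r_{k-1}^{-n}r^s=C_2\bigl(r_{k-1}^{-n}r^{s-t}\bigr)r^t\le C_2r^t .
\]
For $r>r^*$ equidistribution takes over, because $r^*$ is fixed before $Q_k$ is chosen. Condition (d) is $N_{Q_k}(2^{-j})\le2(2^{1-j})^n(2Q_k)^m$ for the finitely many $j\ge2$ with $2^{-j}\ge8r^*$, which Lemma~\ref{lem:equi} allows. Choose $j\in\mathbb{Z}$ with $8r\le2^{-j}<16r$. If $j\ge2$, (d) gives $N_{Q_k}(8r)\le C_3Q_k^mr^n$; if $j\le1$, then $r>1/32$ and the same bound follows from $N_{Q_k}(8r)\le(3Q_k)^m$. So \eqref{eq:muU} gives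
\[
\mu(U)\le C_4r_{k-1}^t\Bigl(\frac r{r_{k-1}}\Bigr)^n\le C_4r_{k-1}^t\Bigl(\frac r{r_{k-1}}\Bigr)^t=C_4r^t,
\]
where we used $t<n$.

\medskip
\emph{Conclusion.} Let $\beta\in\mathcal{K}$. For each $k$ there is $q_k$ with $|q_k|\le Q_k/2$ and $\|Aq_k-\beta\|\le Q_k^{-v}$. If infinitely many distinct $q_k$ occur, then $\omega(A,\beta)\ge v$. Otherwise one value occurs infinitely often and $\beta\in\Gamma$. The group $\Gamma$ is countable and $\mu$ has no atoms, so $\mathcal{K}\setminus\Gamma\subset\mathcal{B}_v$ has full $\mu$-measure, and the mass distribution principle gives $\delta_A(v)\ge t$.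
\end{proof}

\section{One column}\label{sec:column}

To verify \eqref{eq:H} we shall replace $A$ by a rational matrix, whose multiples form a finite subgroup of $\mathbb{T}^n$. Such a subgroup cannot concentrate near $0$ more than a one-dimensional set does.

\begin{lemma}\label{lem:subgroup}
Let $\Lambda\supset\mathbb{Z}^n$ be a lattice with $[\Lambda:\mathbb{Z}^n]=D$. For $0<r\le1$,
\[
\#\{\xi\in\Lambda/\mathbb{Z}^n:\|\xi\|\le r\}\le1+15rD .
\]
\end{lemma}

The exponent $1$ of $r$ cannot be raised: for $\Lambda=\mathbb{Z}^n+\mathbb{Z}e_1/D$ and $r<1/2$ the count is $1+2\lfloor rD\rfloor$.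

\begin{proof}
If $r>1/4$, the count is at most $D<15rD$. Let $r\le1/4$ and $S=\{x\in\Lambda:|x|\le r\}$; the count is $|S|$. Suppose $S\ne\{0\}$, let $u$ be a shortest non-zero vector of $\Lambda$, $\lambda=|u|\le r$, and $J=\lfloor1/(5\lambda)\rfloor$. The points $x+ju$ with $x\in S$, $0\le j\le J$, have norm at most $1/4+1/5<1/2$, so distinct ones are distinct modulo $\mathbb{Z}^n$, and there are at most $D$ of them. If $x+ju=x'+j'u$, then $|j-j'|\lambda=|x-x'|\le2r$; so each point is represented at most $1+2r/\lambda\le3r/\lambda$ times. Hence $|S|(J+1)\le3rD/\lambda$, and $J+1>1/(5\lambda)$ gives $|S|\le15rD$.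
\end{proof}

Let $\alpha\in\mathbb{R}^l\setminus\mathbb{Q}^l$. Its \emph{best approximations} are defined by $y_1=1$, $L_i=\|y_i\alpha\|>0$, and $y_{i+1}$ the least integer $y>y_i$ with $\|y\alpha\|<L_i$; let $p_i$ be a nearest integer point to $y_i\alpha$.

\begin{lemma}\label{lem:best}
The sequence $(y_i)$ is infinite, $\|y\alpha\|\ge L_i$ for all integers $1\le y<y_{i+1}$, and the vector $(y_i,p_i)\in\mathbb{Z}^{l+1}$ is primitive.
\end{lemma}

\begin{proof}
By induction $\|y\alpha\|\ge L_i$ for $1\le y\le y_i$: for $y<y_i$ we have $\|y\alpha\|\ge L_{i-1}>L_i$. By Dirichlet's theorem some $y\ge1$ has $\|y\alpha\|<L_i$; it exceeds $y_i$, so $y_{i+1}$ exists, and $\|y\alpha\|\ge L_i$ for $y_i<y<y_{i+1}$ by minimality. A common divisor $g>1$ of $y_i$ and the entries of $p_i$ would give $\|(y_i/g)\alpha\|\le L_i/g<L_i$ with $y_i/g<y_i$.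
\end{proof}

\begin{proposition}\label{prop:column}
If $m=1$, then $\delta_A(v)=1/v$ for all $v\ge1$.
\end{proposition}

\begin{proof}
Here $A=\alpha\in\mathbb{R}^n$, and $\alpha\notin\mathbb{Q}^n$ by density. Fix $k$ and put $D=y_{k+1}$, $Q=D/2$, $R=p_{k+1}/D$. Then $|\alpha-R|=L_{k+1}/D$, and $R$ has order exactly $D$ modulo $\mathbb{Z}^n$ because $(D,p_{k+1})$ is primitive; so $\mathbb{Z}R+\mathbb{Z}^n$ has index $D$ over $\mathbb{Z}^n$. If $r<L_k$, then $N_Q(r)=1$ by Lemma~\ref{lem:best}. Let $L_k\le r\le1/2$, $|q|\le Q$ and $\|q\alpha\|\le r$. Then $\|qR\|\le r+|q|L_{k+1}/D\le2r$. The class of $qR$ determines $q$ modulo $D$, and the interval $[-D/2,D/2]$ contains at most two integers of each class. Lemma~\ref{lem:subgroup} gives $N_Q(r)\le2(1+30rD)=2+120Qr$. For $r>1/2$ we have $N_Q(r)\le2Q+1\le1+4Qr$. So \eqref{eq:H} holds with $v=1$, any $\varepsilon$, $C=120$ and $Q=y_{k+1}/2\ge1$, and Proposition~\ref{prop:criterion} applies.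
\end{proof}

No assumption on $\hat\omega(A)$ was needed: for $m=1$ a non-zero perturbation of a rational column has no kernel, so the repetition of Section~\ref{sec:example} cannot occur.

\section{Transference}\label{sec:transfer}

A vector $(u,y)$ lies in $\Lambda_A^*$ if and only if $u\cdot q+y\cdot(Aq-p)\in\mathbb{Z}$ for all $q,p$, that is, $y\in\mathbb{Z}^n$ and $u+{}^tAy\in\mathbb{Z}^m$. So
\[
\Lambda_A^*=\{(x-{}^tAy,\,y):x\in\mathbb{Z}^m,\ y\in\mathbb{Z}^n\}
\]
encodes approximation by ${}^tA$. The polar body of $\mathcal{C}(a,b)$ is $\{a\sum|u_i|+b\sum|y_j|\le1\}$, which is contained in $\mathcal{C}(1/a,1/b)$. Mahler's duality therefore gives, for every lattice $\Lambda$ in $\mathbb{R}^d$,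
\begin{equation}\label{eq:mahlerbox}
\lambda_1\bigl(\mathcal{C}(a,b),\Lambda\bigr)\,\lambda_d\bigl(\mathcal{C}(1/a,1/b),\Lambda^*\bigr)\le d! .
\end{equation}

\begin{proof}[Proof of the inequality \eqref{eq:known}]
If $\hat\omega({}^tA)=\infty$, the claim is $\omega(A,\beta)\ge0$, which holds as $\|\cdot\|\le1$. Otherwise let $\nu>\hat\omega({}^tA)$. For arbitrarily large $Y$ no $y\in\mathbb{Z}^n$ has $0<|y|\le Y$ and $\|{}^tAy\|\le Y^{-\nu}$. Then $\mathcal{C}(Y^{-\nu},Y)$ contains no non-zero point of $\Lambda_A^*$ (if $y=0$, then $|x|<1$). By \eqref{eq:mahlerbox} with $\Lambda=\Lambda_A^*$, there are $d$ independent points of $\Lambda_A$ in $d!\,\mathcal{C}(Y^\nu,Y^{-1})$. Express $(0,\beta)$ in these vectors and round the coefficients to nearest integers. This gives $q$ with $|q|\le C_dY^\nu$ and $\|Aq-\beta\|\le C_dY^{-1}$, where $C_d=d\cdot d!$. If infinitely many $q$ arise as $Y\to\infty$, then $\|Aq-\beta\|\ll|q|^{-1/\nu}$ infinitely often and $\omega(A,\beta)\ge1/\nu$. Otherwise $\beta\in Aq_0+\mathbb{Z}^n$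 for some $q_0$. By Dirichlet's theorem infinitely many $q_1$ have $\|Aq_1\|\le|q_1|^{-m/n}$, and $q=q_0+q_1$ has $\|Aq-\beta\|=\|Aq_1\|\ll|q|^{-m/n}$; so $\omega(A,\beta)\ge m/n\ge1/\hat\omega({}^tA)$. Let $\nu\to\hat\omega({}^tA)$.
\end{proof}

Inequality \eqref{eq:known} says that balls of a certain size around the points $Aq$ cover $\mathbb{T}^n$ infinitely often. Mass transference turns this into a dimension bound for smaller balls.

\begin{lemma}\label{lem:mtp}
If $\hat\omega({}^tA)<\infty$, then $\delta_A(v)\ge\dfrac n{\hat\omega({}^tA)\,v}$ for all $v\ge1/\hat\omega({}^tA)$.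
\end{lemma}

\begin{proof}
Let $0<v_1<1/\hat\omega({}^tA)$ and $s=nv_1/v<n$. By \eqref{eq:known} every $\beta$ lies in infinitely many of the balls $B(Aq,|q|^{-v_1})=B(Aq,(|q|^{-v})^{s/n})$. By the mass transference principle the limsup set of the balls $B(Aq,|q|^{-v})$ has infinite $\mathcal{H}^s$-measure. This set is contained in $\mathcal{B}_v$, so $\delta_A(v)\ge s$. Let $v_1\to1/\hat\omega({}^tA)$.
\end{proof}

This bound meets \eqref{eq:upper} exactly when $\hat\omega({}^tA)$ has its least value $n/m$.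

\begin{lemma}\label{lem:regular}
If $\hat\omega(A)=m/n$, then $\hat\omega({}^tA)=n/m$.
\end{lemma}

\begin{proof}
Suppose $\hat\omega({}^tA)>\nu>n/m$. Choose $\epsilon\in(0,m/n)$ with $\nu(m/n-\epsilon)\ge1+\epsilon$, which is possible as $\nu m/n>1$. Let $Q$ be large and write $\lambda_i^*$ for the minima of $\mathcal{C}(Q^{-1},Q^{m/n})$, a box of volume $2^d$, with respect to $\Lambda_A^*$. With $Y=Q^{m/n-\epsilon}$ there is $y\ne0$ with $|y|\le Y=Q^{-\epsilon}Q^{m/n}$ and $\|{}^tAy\|\le Y^{-\nu}\le Q^{-\epsilon}Q^{-1}$. So $\lambda_1^*\le Q^{-\epsilon}$. A small first minimum forces a large last one: Minkowski's second theorem gives $\lambda_1^*(\lambda_d^*)^{d-1}\ge1/d!$, so $\lambda_d^*\ge(Q^\epsilon/d!)^{1/(d-1)}$. By \eqref{eq:mahlerbox} with $\Lambda=\Lambda_A$,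
\[
\lambda_1\bigl(\mathcal{C}(Q,Q^{-m/n}),\Lambda_A\bigr)\le CQ^{-\epsilon'},\qquad\epsilon'=\frac\epsilon{d-1}<\frac{m/n}m\le1,
\]
with $C$ depending only on $d$. So for all large $Q$ there is $(q,p)\ne0$ with $|q|\le CQ^{1-\epsilon'}$ and $|Aq-p|\le CQ^{-m/n-\epsilon'}$, and $q\ne0$, since otherwise $|p|<1$. As $Q$ varies, $CQ^{1-\epsilon'}$ takes all large values, so $\hat\omega(A)\ge(m/n+\epsilon')/(1-\epsilon')>m/n$, a contradiction.
\end{proof}

Lemmas~\ref{lem:mtp} and \ref{lem:regular} and the bound \eqref{eq:upper} give at once: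

\begin{proposition}\label{prop:regular}
If $\hat\omega(A)=m/n$, then $\delta_A(v)=m/v$ for all $v\ge m/n$.
\end{proposition}

\section{The range $\hat\omega(A)\le m/(m-1)$}\label{sec:range}

\begin{proposition}\label{prop:range}
If $m\ge2$ and $\hat\omega(A)\le m/(m-1)$, then $\delta_A(v)=m/v$ for all $v\ge4m^2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
The case $m=1$ is Proposition~\ref{prop:column}, and the case $\hat\omega(A)=m/n$ is Proposition~\ref{prop:regular}; note $4m^2\ge\max(1,m/n)$. Let $m\ge2$. If $n\le m-1$, then $w^*=m/n$, so $\hat\omega(A)=m/n$ by Dirichlet's bound. If $n\ge m$, then $w^*=m/(m-1)$ and Proposition~\ref{prop:range} applies.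
\end{proof}

The proof of Proposition~\ref{prop:range} shows that the counterexample is the only obstruction to \eqref{eq:H}. Take a scale $Q$ with the separation property \eqref{eq:sep}. If \eqref{eq:H} fails at $Q$, then $A$ is very close to a rational matrix $R$ of small denominator $D$, and the points $Aq$ cluster (Step 1). We then move to the scale $Q'\approx1/(D|A-R|)$ at which the clusters dissolve, the analog of $M^c$ in Section~\ref{sec:example}; there the count is good at all but tiny radii (Step 2). At tiny radii the danger is repetition between $Q$ and $Q'$. The hypothesis on $\hat\omega(A)$ shows that if there is any repetition, then $Q'\le Q^{1+o(1)}$, so that separation at $Q$ is nearly separation at $Q'$ (Step 3).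

\begin{proof}[Proof of Proposition~\ref{prop:range}]
Let $0<\varepsilon_1<1/2$ and
\[
w=\frac m{m-1}+\varepsilon_1<3,\qquad a=\frac1{4m}=\frac m{4m^2},\qquad r_0=\bigl(4m(m!)^2\bigr)^{-2}.
\]
The letter $C$ denotes constants depending only on $m$ and $n$. Let $C_0\ge3^mr_0^{-a}$ be a constant larger than those $C$ that occur in Step 1. Since $w>\hat\omega(A)$, there are arbitrarily large $Q$ satisfying \eqref{eq:sep}; fix one, large in terms of $m$ and $n$. We show that \eqref{eq:H}, with $v=4m^2$, $\varepsilon=2m\varepsilon_1$ and a constant independent of $Q$, holds at $Q$ or at some $Q'\ge Q$. As $2m\varepsilon_1$ ranges over $(0,m)$, Proposition~\ref{prop:criterion} then gives the result. If $N_Q(r)\le C_0(1+Q^mr^a)$ for all $r\le1$, then \eqref{eq:H} holds at $Q$. So suppose that for some $r_1\le1$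
\begin{equation}\label{eq:fail}
N_Q(r_1)>C_0(1+Q^mr_1^a).
\end{equation}

\medskip
\noindent\emph{Step 1: $A$ is close to a rational matrix.} Some $q\ne0$ is counted in \eqref{eq:fail}, so $r_1>Q^{-w}$ by \eqref{eq:sep}. From $N_Q(r_1)\le(3Q)^m$ we get $r_1^a<3^m/C_0$, so $r_1<r_0<1/2$. Let $\lambda_1\le\dots\le\lambda_d$ be the minima of $\mathcal{C}=\mathcal{C}(Q,r_1)$ with respect to $\Lambda_A$, and let $k$ be the number of $\lambda_i\le1$. As $r_1<1/2$, each counted $q$ has a unique $p$, so Lemma~\ref{lem:count} gives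
\[
N_Q(r_1)=\#(\Lambda_A\cap\mathcal{C})\le C\prod_{i\le k}\lambda_i^{-1}.
\]
We have three bounds on the minima. The $d$ independent vectors $(0,e_j)$ and $(e_i,Ae_i-p)$, with $p$ nearest to $Ae_i$, have gauge at most $1/r_1$, so $\lambda_d\le1/r_1$. A non-zero vector $(q,Aq-p)$ has gauge at least $1/Q$ if $q\ne0$ and at least $1/r_1>1$ if $q=0$, so $\lambda_1\ge1/Q$. Minkowski's second theorem gives $\prod_i\lambda_i\ge1/(d!\,Q^mr_1^n)$.

If $k\ge m+1$, then
\[
N_Q(r_1)\le C\prod_{i>k}\lambda_i\Big/\prod_i\lambda_i\le CQ^mr_1^{n-(d-k)}=CQ^mr_1^{k-m}\le CQ^mr_1^a,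
\]
contrary to \eqref{eq:fail}. If $k\le m-1$, then $N_Q(r_1)\le CQ^{m-1}\le CQ^mr_1^a$, because $r_1^a>Q^{-wa}\ge Q^{-1}$; this is again contrary to \eqref{eq:fail}. So $k=m$, and $\prod_{i\le m}(\lambda_iQ)\le CQ^m/N_Q(r_1)\le r_1^{-a}$. All factors are at least $1$, so each is at most $r_1^{-a}$. We obtain linearly independent $(q_i,p_i)\in\mathbb{Z}^{m+n}$, $i\le m$, with
\[
|q_i|\le\lambda_iQ\le r_1^{-a},\qquad|Aq_i-p_i|\le\lambda_ir_1\le r_1^{1-a}/Q .
\]

The $q_i$ themselves are independent. Otherwise let $j\le m-1$ be their rank; $j\ge1$, since vectors with $q=0$ have gauge greater than $1$. Take $j$ independent ones, one more, and $j$ coordinates on which the first $j$ are independent. The $j\times j$ minors of the resulting $j\times(j+1)$ matrix, with alternating signs, give a non-trivial integer relation $\sum a_iq_i=0$ with $|a_i|\le(m-1)!\,r_1^{-a(m-1)}$. Then, as $am=1/4$,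
\[
\Bigl|\sum a_ip_i\Bigr|=\Bigl|\sum a_i(p_i-Aq_i)\Bigr|\le m!\,r_1^{-a(m-1)}r_1^{1-a}/Q=m!\,r_1^{3/4}/Q<1,
\]
so $\sum a_i(q_i,p_i)=0$, a contradiction.

Let $Z=(q_1\cdots q_m)$, let $R$ be the rational $n\times m$ matrix with $Rq_i=p_i$, and put
\[
\Delta=A-R,\qquad\tau=|\Delta|,\qquad\Lambda_R=\{q\in\mathbb{Z}^m:Rq\in\mathbb{Z}^n\},\qquad D=[\mathbb{Z}^m:\Lambda_R].
\]
Since $q_i\in\Lambda_R$, we have $D\le|\det Z|\le m!\,r_1^{-am}$. The columns of $\Delta Z$ are $Aq_i-p_i$, and $|Z^{-1}|\le(m-1)!\,r_1^{-a(m-1)}$ by Cramer's rule. Hence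
\begin{equation}\label{eq:Dtau}
D\le m!\,r_1^{-1/4},\qquad0<\tau\le m!\,r_1^{3/4}/Q,
\end{equation}
where $\tau\ne0$ because a dense matrix is not rational. From $r_1>Q^{-3}$ we get $D\le m!\,Q^{3/4}\le Q$. The group $\mathbb{Z}^m/\Lambda_R$ has order $D$, so $D\mathbb{Z}^m\subset\Lambda_R$, the matrix $DR$ is integral, and each coset of $\Lambda_R$ is a union of $D^{m-1}$ cosets of $D\mathbb{Z}^m$. Put
\[
Q'=\frac1{4mD\tau}.
\]
By \eqref{eq:Dtau} and the choice of $r_0$, $Q'\ge Qr_1^{-1/2}/(4m(m!)^2)\ge Q\ge D$. The scale $Q'$ is chosen so that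
\begin{equation}\label{eq:quarter}
|\Delta q|\le m\tau Q'=\frac1{4D}\qquad\text{for }|q|\le Q'.
\end{equation}

\medskip
\noindent\emph{Step 2: $N_{Q'}(r)\le C(Q'^mr+Q'^{m-1})$ for $0<r\le1$.}

(i) Let $r\le1/(4D)$, $|q|\le Q'$ and $\|Aq\|\le r$. By \eqref{eq:quarter}, $\|Rq\|\le1/(2D)$; as $Rq\in D^{-1}\mathbb{Z}^n$, this forces $q\in\Lambda_R$, and then $|\Delta q|=\|\Delta q\|=\|Aq\|\le r$. Choose $i,j$ with $|\Delta_{ij}|=\tau$. Given the other coordinates, the inequality $|\sum_l\Delta_{il}q_l|\le r$ confines $q_j$ to an interval of length $2r/\tau$. In a coset of $D\mathbb{Z}^m$ each of the other coordinates has at most $2Q'/D+1\le3Q'/D$ values, and $q_j$ has at most $2r/(\tau D)+1=8mrQ'+1$ values. Summing over the $D^{m-1}$ cosets in $\Lambda_R$,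
\[
N_{Q'}(r)\le D^{m-1}(3Q'/D)^{m-1}(8mrQ'+1)\le C(Q'^mr+Q'^{m-1}).
\]

(ii) Let $r>1/(4D)$. Now $|q|\le Q'$ and $\|Aq\|\le r$ imply $\|Rq\|\le2r$. The lattice $R\mathbb{Z}^m+\mathbb{Z}^n$ has index $D$ over $\mathbb{Z}^n$, the quotient being isomorphic to $\mathbb{Z}^m/\Lambda_R$. The number of possible classes of $Rq$ is at most $1+30rD\le34rD$ by Lemma~\ref{lem:subgroup} if $2r\le1$, and at most $D\le2rD$ if $2r>1$. Each class corresponds to one coset of $\Lambda_R$, which has at most $D^{m-1}(3Q'/D)^m=3^mQ'^m/D$ points with $|q|\le Q'$. So $N_{Q'}(r)\le CQ'^mr$.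

\medskip
\noindent\emph{Step 3: \eqref{eq:H} holds at $Q'$.} If $r\ge Q'^{-4m}$, then $Q'^{-1}\le r^a$ and $r\le r^a$, so Step 2 gives $N_{Q'}(r)\le CQ'^mr^a$. For smaller $r$ it suffices, by monotonicity, to prove
\[
N_{Q'}(Q'^{-4m})\le CQ'^{2m\varepsilon_1}.
\]
As $Q'^{-4m}\le1/(4D)$, case (i) shows that only points $q\in\Lambda_R$ with $|q|\le Q'$ and $|\Delta q|\le Q'^{-4m}$ are counted. If only $q=0$ is counted, we are done. Otherwise a non-zero counted $q$ gives $x_0=q/|q|$ with $|x_0|=1$ and $|\Delta x_0|\le Q^{-4m}\le Q^{-w-1}$: the matrix $\Delta$ nearly has a kernel. This makes the body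
\[
\mathcal{E}=\{x\in\mathbb{R}^m:|x|\le Q,\ |\Delta x|\le Q^{-w}\}
\]
long in the direction $x_0$. But $\mathcal{E}$ contains no non-zero $q\in\Lambda_R$, since such a $q$ has $\|Aq\|\le|\Delta q|\le Q^{-w}$, against \eqref{eq:sep}. So $\operatorname{vol}\mathcal{E}<2^mD$ by Minkowski's first theorem, and $\mathcal{E}$ must be thin in the other directions. To quantify this let $h=\min(Q/2,Q^{-w}/(2m\tau))$ and choose $j$ with $|x_{0,j}|=1$. For $|t|\le Q/2$, $|u|\le h$, $u_j=0$ we have $|tx_0+u|\le Q$ and $|\Delta(tx_0+u)|\le\frac Q2Q^{-w-1}+m\tau h\le Q^{-w}$. These points $tx_0+u$ fill a parallelepiped of volume $Q(2h)^{m-1}$ in $\mathcal{E}$, so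
\[
Q(2h)^{m-1}<2^mD .
\]
Since $D\le m!\,Q^{3/4}$, we cannot have $2h=Q$. So $2h=Q^{-w}/(m\tau)$, and
\begin{equation}\label{eq:tauinv}
\tau^{-1}\le CQ^{w-\frac1{m-1}}D^{\frac1{m-1}}=CQ^{1+\varepsilon_1}D^{\frac1{m-1}} .
\end{equation}
This is the only place where the size of $w$, beyond $w<3$, is used. Inserting \eqref{eq:Dtau} on both sides of \eqref{eq:tauinv} gives $r_1^{-3/4}\le CQ^{\varepsilon_1}r_1^{-1/(4(m-1))}\le CQ^{\varepsilon_1}r_1^{-1/4}$. Hence $r_1^{-1/2}\le CQ^{\varepsilon_1}$, then $D\le CQ^{\varepsilon_1/2}$, and $Q'\le\tau^{-1}\le CQ^{1+2\varepsilon_1}$.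

Cover $\{|x|\le Q'\}$ by at most $(3Q'/Q)^m\le CQ^{2m\varepsilon_1}$ cubes of side $Q$. Two distinct counted points in one cube would differ by a non-zero $q\in\Lambda_R$ with $|q|\le Q$ and $|\Delta q|\le2Q'^{-4m}\le Q^{-w}$, that is, by a non-zero point of $\Lambda_R\cap\mathcal{E}$. So each cube contains at most one counted point, and $N_{Q'}(Q'^{-4m})\le CQ^{2m\varepsilon_1}\le CQ'^{2m\varepsilon_1}$.
\end{proof}

For the matrices of Theorem~\ref{thm:counter} with $\rho=m-1$ we have $w-\frac1{m-1}=c$. There $Q\approx M_k$, $\tau\approx M_k^{-c}$, and \eqref{eq:tauinv} is sharp up to powers of $D_k$, with $Q'/Q$ of size $Q^{c-1}$ up to such powers; this is how the argument breaks down for $w>m/(m-1)$.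

\section{One row}\label{sec:row}

For $n=1$, Lemma~\ref{lem:mtp} gives $\delta_A(v)\ge1/(\hat\omega({}^tA)v)$, so we need an upper bound for $\hat\omega({}^tA)$ in terms of $\hat\omega(A)$.

\begin{lemma}\label{lem:row}
Let $n=1$, $m\ge2$ and $\hat\omega(A)<\infty$. Then $\hat\omega({}^tA)\le1-\dfrac{m-1}{\hat\omega(A)}$.
\end{lemma}

\begin{proof}
Write $A={}^t\alpha$ with $\alpha\in\mathbb{R}^m$; by density $\alpha\notin\mathbb{Q}^m$. Let $0<\nu<\min(1,\hat\omega({}^tA))$ and
\[
w'=\frac{m-1}{1-\nu},\qquad\text{so that}\qquad\nu w'+m-1=w' .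
\]
We show that for all large $Q$ there is $0\ne q\in\mathbb{Z}^m$ with $|q|\le CQ$ and $\|q\cdot\alpha\|\le CQ^{-w'}$, where $C$ depends on $\alpha$ and $m$. This gives $\hat\omega(A)\ge w'$, that is, $\nu\le1-(m-1)/\hat\omega(A)$. Taking the supremum over $\nu$ yields $\min(1,\hat\omega({}^tA))\le1-(m-1)/\hat\omega(A)<1$, which is the lemma.

Let $y_i,p_i,L_i$ be the best approximations of $\alpha$. For large $i$ and $Y$ slightly less than $y_{i+1}$ there is an integer $1\le y\le Y$ with $\|y\alpha\|\le Y^{-\nu}$, and $\|y\alpha\|\ge L_i$ by Lemma~\ref{lem:best}. Letting $Y\uparrow y_{i+1}$ we get $L_i\le y_{i+1}^{-\nu}$. Given a large $Q$, choose $i$ with $y_i\le Q^{w'}<y_{i+1}$; then $L_i\le Q^{-\nu w'}$. Let $\xi=\alpha-p_i/y_i$, so $|\xi|=L_i/y_i>0$, and choose $j$ with $|\xi_j|=|\xi|$. If $q\cdot p_i\equiv0\pmod{y_i}$, then $\|q\cdot\alpha\|\le|q\cdot\xi|$; we look for a small $q$ of this kind. When $y_i$ is small, the congruence costs little and we can also make $q$ nearly orthogonal to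 $\xi$. When $y_i$ is large, $\xi$ is so small that any $q$ of size $Q$ will do, and the difficulty is to satisfy the congruence; the previous best approximation helps.

\emph{Case $y_i\le Q^m$.} The lattice $\{q\in\mathbb{Z}^m:q\cdot p_i\equiv0\bmod y_i\}$ has covolume at most $y_i$. The forms $q_l$ ($l\ne j$) and $q\cdot\xi$ have determinant $\pm\xi_j$. By the linear forms theorem the lattice contains $q\ne0$ with $|q_l|\le Q$ for $l\ne j$ and
\[
|q\cdot\xi|\le y_i|\xi|Q^{-(m-1)}=L_iQ^{-(m-1)}\le Q^{-\nu w'-(m-1)}=Q^{-w'} .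
\]
From $|q_j||\xi|\le|q\cdot\xi|+(m-1)Q|\xi|$ we get $|q_j|\le y_iQ^{-(m-1)}+(m-1)Q\le mQ$.

\emph{Case $y_i>Q^m$.} The vectors $x_{i-1}=(y_{i-1},p_{i-1})$ and $x_i=(y_i,p_i)$ are primitive with $0<y_{i-1}<y_i$, hence independent. Write $x_i=y_i(1,\alpha)+(0,\epsilon_i)$ with $|\epsilon_i|=L_i$, and likewise for $i-1$. Then
\[
x_{i-1}\wedge x_i=y_{i-1}(1,\alpha)\wedge(0,\epsilon_i)-y_i(1,\alpha)\wedge(0,\epsilon_{i-1})+(0,\epsilon_{i-1})\wedge(0,\epsilon_i)
\]
has norm at most $Cy_iL_{i-1}\le Cy_i^{1-\nu}$. Let $V$ be the plane spanned by $x_{i-1}$ and $x_i$. The covolume of $\mathbb{Z}^{m+1}\cap V$ is at most the Euclidean norm of $x_{i-1}\wedge x_i$, and it equals the covolume of $\mathbb{Z}^{m+1}\cap V^\perp$, a lattice of rank $m-1$. By Minkowski's first theorem in $V^\perp$ this lattice contains $(q_0,q)\ne0$ of norm at most $Cy_i^{(1-\nu)/(m-1)}=Cy_i^{1/w'}\le CQ$. Orthogonality to $x_i$ reads $q\cdot p_i=-q_0y_i$. So the congruence holds, and $q\ne0$, since $q=0$ gives $q_0=0$. Finally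
\[
|q\cdot\xi|\le m|q|L_i/y_i\le CQ^{1-\nu w'-m}=CQ^{-w'}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:row}]
Here $w\ge m$ by Dirichlet's bound, and Lemma~\ref{lem:row} gives $\hat\omega({}^tA)\le(w-m+1)/w$. If $v\le1/\hat\omega({}^tA)$, then $\mathcal{B}_v=\mathbb{R}$ by \eqref{eq:known}, and $\delta_A(v)=1$. If $v\ge1/\hat\omega({}^tA)$, Lemma~\ref{lem:mtp} gives
\[
\delta_A(v)\ge\frac1{\hat\omega({}^tA)\,v}\ge\frac w{(w-m+1)v}.
\]
This proves the lower bound. For $n=1$ we have $\rho=1$, $w^*=m$ and $\kappa=w/(w-m+1)$. So for $w>m$ the matrices of Theorem~\ref{thm:counter} satisfy $\delta_A(v)\le\min(1,\kappa/v)$, and equality holds.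
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV}
Beresnevich and Velani, Ann. of Math. 164 (2006).

\bibitem{Laurent}
Michel Laurent, \emph{On inhomogeneous Diophantine approximation and Hausdorff dimension}, arXiv:1103.4244 (2011).

\end{thebibliography}
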